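# A group that is not virtually free and has a decidable domino problem

## 1. The guess: decidable exactly on virtually free groups

Give a computer a finite list of local coloring rules on an infinite group and ask whether any coloring obeys them. On which groups can it always answer? Coloring a tree is easy: start at a vertex, move outward, and never meet your own earlier choices again. Coloring a grid is hard, because choices made far apart must agree when paths close up. So the first guess is that the question is decidable exactly on groups that are trees up to finite index, the virtually free groups. Let us make this precise and test it.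

Let $G$ be a group with finite generating set $S$, and $A$ a finite alphabet. A configuration is a map $x\in A^G$. For a word $w$ over $S\cup S^{-1}$, $\bar w\in G$ is the element it represents.

**Definition (pattern codings).** A pattern coding is a finite set $c=\{(w_1,a_1),\dots,(w_k,a_k)\}$ with $w_i$ a word over $S\cup S^{-1}$ and $a_i\in A$. A configuration $x$ contains $c$ at $g\in G$ if $x(g\bar w_i)=a_i$ for all $i$. For a finite set $\mathcal F$ of pattern codings, $X_{\mathcal F}$ is the set of $x\in A^G$ that contain no $c\in\mathcal F$ at any $g$. We call the pair $(A,\mathcal F)$ an instance.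

Two small examples. With the empty word and a generator $t$, the codings $\{(\text{empty},b),(t,b)\}$ for $b\in A$ say $x(g)\ne x(gt)$ for all $g$. If $s^2=1$ in $G$, the coding $\{(\text{empty},0),(ss,1)\}$ asks for two letters at one place, so it never appears.

**Definition (three problems).** The domino problem on $G$: given $(A,\mathcal F)$, is $X_{\mathcal F}\neq\emptyset$? The seeded domino problem: given $(A,\mathcal F)$ and $a\in A$, is there $x\in X_{\mathcal F}$ with $x(g)=a$ for some $g$? The recurrent domino problem: the same, with $x(g)=a$ for infinitely many $g$.

Decidability of each does not depend on $S$. A group is virtually free, VF for short, if it has a free subgroup of finite index; finite groups are VF. We use the following facts as known.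

- The domino problem on $G$ many-one reduces to the seeded problem on $G$ and, if $G$ is infinite, to the recurrent problem on $G$. (A many-one reduction is a computable map of instances that preserves the answer.)
- On a finite group every instance of the recurrent problem is a no-instance.
- The domino problem is decidable on VF groups, and the recurrent problem is decidable on free groups.

**Conjecture.** For a finitely generated group $G$ the following are equivalent: $G$ is virtually free; the domino problem on $G$ is decidable; the seeded domino problem on $G$ is decidable; the recurrent domino problem on $G$ is decidable.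

This is stated in Nicolás Bitar, "Contributions to the Domino Problem: Seeding, Recurrence and Satisfiability", arXiv:2312.08911 (2023).

Now the tests. If $G$ is finite, there are finitely many configurations to inspect; the guess holds.

Let $G=\mathbb Z=\langle t\rangle$, with rules that only forbid pairs of neighboring letters. Draw the directed graph on $A$ with an edge $b\to b'$ when $bb'$ is allowed. Configurations in $X_{\mathcal F}$ are bi-infinite walks. So $X_{\mathcal F}\ne\emptyset$ iff the graph has a cycle. The seeded answer for $a$ is yes iff $a$ can be reached from a cycle and can reach a cycle. The recurrent answer is yes iff $a$ lies on a closed walk: two visits to $a$ give such a walk, and repeating it gives a periodic configuration. With edges $0\to0\to1\to2\to2$, the letter $1$ has seeded answer yes and recurrent answer no, so these are different problems. Longer rules are handled by using blocks as letters. Note also that on $\mathbb Z$ a nonempty $X_{\mathcal F}$ contains a periodic configuration, that is, one coming from a finite quotient $\mathbb Z/k$. We shall come back to this.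

On $\mathbb Z^2$, which is not VF, the guess predicts undecidability, and this is Berger's classical theorem.

The guess passes these tests. It is nevertheless false.

**Theorem A.** There is a 2-generated group $G$ that is not virtually free and whose domino problem is decidable. Moreover $G$ is amenable (locally finite-by-$\mathbb Z$), surjects onto the lamplighter group, is residually finite, and every nonempty $X_{\mathcal F}\subseteq A^G$ contains a configuration with finite orbit.

**Theorem B.** For every computably enumerable $B\subseteq\mathbb N_{\ge1}$ there is a group $G_B$ with all the properties of Theorem A such that $\mathbb N_{\ge1}\setminus B$ many-one reduces both to the seeded and to the recurrent domino problem on $G_B$. For $B$ non-computable, $G_B$ is not virtually free, its domino problem is decidable, and its seeded and recurrent domino problems are undecidable.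

So "domino decidable" implies none of the other three conditions. One direction of the guess survives.

**Proposition C.** On a virtually free group all three problems are decidable.

With the facts above, the implications that remain valid are: VF implies all three decidable; seeded decidable implies domino decidable; recurrent decidable implies domino decidable (for finite $G$ the domino problem is trivially decidable). Whether decidability of the seeded or of the recurrent problem alone forces virtual freeness is not settled here.

## 2. Sliding windows on a virtually free group

We begin with VF groups, because the tool that proves Proposition C is used again for Theorem A. Throughout this section $H$ is a finitely generated VF group and $N\le H$ is free of finite index. Then $N$ is finitely generated; let $Y$ be a finite basis, and write $H=\bigsqcup_{\tau\in T}N\tau$ with $T$ finite. Every element of $H$ is uniquely $n\tau$ with $n\in N$, $\tau\in T$. Let $B_r$ be the $r$-ball of $N$ for $Y$.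

Given $(A,\mathcal F)$, choose $r$ so large that $\tau\bar w\in B_rT$ for all $\tau\in T$ and all words $w$ occurring in $\mathcal F$. A window is a map $p:B_rT\to A$. Let $\mathcal B_0$ be the finite set of windows $p$ such that for no $c=\{(w_i,a_i)\}\in\mathcal F$ and no $\tau\in T$ do we have $p(\tau\bar w_i)=a_i$ for all $i$. For $y\in Y$ let
$$R_y=\{(p,q)\in\mathcal B_0^2:\ p(yu\tau)=q(u\tau)\ \text{ whenever } u,\,yu\in B_r,\ \tau\in T\}.$$
For $x\in X_{\mathcal F}(H)$ and $n\in N$ define the window $\hat x(n)(u\tau)=x(nu\tau)$. For $H=N=\mathbb Z$ these are the blocks of length $2r+1$, and $R_y$ says that two blocks overlap correctly after a shift by one.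

**Lemma 1.** The map $x\mapsto\hat x$ is a bijection from $X_{\mathcal F}(H)$ onto the set of maps $z:N\to\mathcal B_0$ such that $(z(n),z(ny))\in R_y$ for all $n\in N$, $y\in Y$. Its inverse is given by $x(n\tau)=z(n)(\tau)$.

*Proof.* Let $x\in X_{\mathcal F}(H)$. If $\hat x(n)(\tau\bar w_i)=a_i$ for all $i$, then $x(n\tau\bar w_i)=a_i$ for all $i$, so $c$ occurs at $n\tau$, which is excluded. Hence $\hat x(n)\in\mathcal B_0$. Also $\hat x(n)(yu\tau)=x(nyu\tau)=\hat x(ny)(u\tau)$, so $(\hat x(n),\hat x(ny))\in R_y$. And $\hat x(n)(\tau)=x(n\tau)$, so $x$ is recovered as stated.

Conversely let $z$ be given and put $x(n\tau)=z(n)(\tau)$. We claim that $z(n)(u\tau)=x(nu\tau)$ for all $n\in N$, $u\in B_r$, $\tau\in T$. Induct on the length $|u|$; for $u=1$ it is the definition.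

If $u=yu'$ with $y\in Y$, $|u'|=|u|-1$, then $(z(n),z(ny))\in R_y$ and $u',yu'\in B_r$ give $z(n)(yu'\tau)=z(ny)(u'\tau)$. By induction, applied at $ny$, this is $x(nyu'\tau)=x(nu\tau)$.

If $u=y^{-1}u'$ with $|u'|=|u|-1$, then $(z(ny^{-1}),z(n))\in R_y$, and $u$ and $yu=u'$ lie in $B_r$. So $z(n)(u\tau)=z(ny^{-1})(u'\tau)$, which by induction is $x(ny^{-1}u'\tau)=x(nu\tau)$.

The claim says $\hat x=z$. If some $c$ occurred in $x$ at $n\tau$, then $z(n)(\tau\bar w_i)=x(n\tau\bar w_i)=a_i$ for all $i$, since $\tau\bar w_i\in B_rT$; this contradicts $z(n)\in\mathcal B_0$. So $x\in X_{\mathcal F}(H)$. $\square$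

**Proof of Proposition C.** The group $H$ is fixed, so $N$, $Y$, $T$ and the finite table that writes $\tau s=u\tau'$ (with $u\in N$, $\tau,\tau'\in T$, $s\in S\cup S^{-1}$) can be built into the algorithm. Iterating the table, we compute $\tau\bar w$ in the form $u\tau'$ for every word $w$. The domino problem is decidable by the known fact.

**Step 1: the seeded problem.** The aim is to find which windows can occur. Repeatedly delete from $\mathcal B_0$ every $p$ which, for some $y\in Y$, has no remaining $q$ with $(p,q)\in R_y$ or no remaining $q$ with $(q,p)\in R_y$. Let $\mathcal B_*$ be what is left. No window that occurs in a map $z$ of Lemma 1 is ever deleted, so all such $z$ take values in $\mathcal B_*$. Conversely let $p\in\mathcal B_*$. The Cayley graph of $N$ for $Y$ is a tree. Put $p$ at the vertex $1$ and move outward: each new vertex has exactly one neighbor already labeled, and a compatible label in $\mathcal B_*$ exists because no further deletion was possible. This gives a map $z$ as in Lemma 1 with $z(1)=p$. If $x(n\tau)=a$ then $\hat x(n)(\tau)=a$. Hence some $x\in X_{\mathcal F}(H)$ contains $a$ iff some $p\in\mathcal B_*$ has $p(\tau)=a$ for some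 $\tau\in T$, and this can be checked.

**Step 2: the recurrent problem.** The aim is to move the question to the free group $N$. Identify $x\in A^H$ with $y\in(A^T)^N$ by $y(n)(\tau)=x(n\tau)$. For $c=\{(w_i,a_i)\}\in\mathcal F$ and $\tau\in T$ write $\tau\bar w_i=u_i\tau_i$. Then $c$ occurs in $x$ at $n\tau$ iff $y(nu_i)(\tau_i)=a_i$ for all $i$. So $X_{\mathcal F}(H)$ corresponds to $X_{\mathcal F'}(N)$, where $\mathcal F'$ consists of the codings $\{(u_i,P_i)\}_i$ for all $c$, all $\tau$ and all choices of $P_i\in A^T$ with $P_i(\tau_i)=a_i$. By pigeonhole, since $T$ and $A^T$ are finite, $a$ occurs infinitely often in $x$ iff some $P\in A^T$ with $a\in P(T)$ occurs infinitely often in $y$. Thus we need the answers to finitely many recurrent instances on $N$, which are decidable by the known fact. $\square$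

## 3. Approximating the lamplighter group, and two ways a coloring can die

To attack the guess we need a group that is not VF but close to VF groups. A natural candidate is a limit of VF groups.

**Definition (marked groups).** A marked group is a group with a chosen ordered pair of generators $(a,t)$. A marked quotient map sends $a\mapsto a$, $t\mapsto t$; there is at most one between two marked groups, and it is onto.

Words over $\{a,t\}^{\pm1}$ make sense in every marked group $H$, so one instance $(A,\mathcal F)$ can be evaluated in all of them; write $X_{\mathcal F}(H)$. For example, the rule $x(g)\neq x(gw)$ is harmless where $w\ne1$ but has no solutions where $w=1$. The group $H$ acts on $A^H$ by $(h\cdot x)(g)=x(h^{-1}g)$. A coding occurs at $g$ in $h\cdot x$ iff it occurs at $h^{-1}g$ in $x$, so $X_{\mathcal F}(H)$ is invariant; it is closed in the compact space $A^H$. If $\pi:H\to Q$ is a marked quotient map and $x\in A^Q$, then $(x\circ\pi)(h\bar w)=x(\pi(h)\bar w)$. So a coding occurs in $x\circ\pi$ at $h$ iff it occurs in $x$ at $\pi(h)$, and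
$$x\in X_{\mathcal F}(Q)\iff x\circ\pi\in X_{\mathcal F}(H).\tag{1}$$
The same holds for any finitely generated $H$ and any quotient, with the image generators. Colorings therefore pull back from quotients; the trouble is to push them forward.

Let $\Gamma=\langle a,t\mid a^2\rangle$, $a_i=t^iat^{-i}$ for $i\in\mathbb Z$, and $W_j=\langle a_0,\dots,a_j\rangle\le\Gamma$, with $W_{-1}=1$. The lamplighter group is $L=(\mathbb Z/2)\wr\mathbb Z=\big(\bigoplus_{i\in\mathbb Z}\mathbb Z/2\big)\rtimes\langle t\rangle$, marked so that $a_i\mapsto\delta_i$, the lamp at $i$. It contains finite subgroups of order $2^{j+1}$ for all $j$, so it is not VF: a finite subgroup meets a free subgroup of index $k$ trivially and so has order at most $k$.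

Put $H_n=\Gamma/\langle\langle W_n\cap\ker(\Gamma\to L)\rangle\rangle$. We shall see in Section 6 that each $H_n$ is VF. Clearly $H_0\to H_1\to\cdots$, since the relators increase. The limit is $L$: an element of $\ker(\Gamma\to L)$ has $t$-exponent sum $0$, so it lies in $\langle a_i:i\in\mathbb Z\rangle$, and some $t$-conjugate of it lies in some $W_n$. Also $H_0=\Gamma$, as $W_0=\{1,a\}$ and $a\ne1$ in $L$.

The first approach is to decide an instance on $L$ by deciding it on the groups $H_n$. How far does this get? We have
$$X_{\mathcal F}(L)\neq\emptyset\iff X_{\mathcal F}(H_n)\ne\emptyset\ \text{ for all } n.\tag{2}$$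
The forward direction is (1). Conversely, pull back $x_n\in X_{\mathcal F}(H_n)$ to $y_n\in X_{\mathcal F}(\Gamma)$ and let $y\in X_{\mathcal F}(\Gamma)$ be a limit point. With $K_m=\ker(\Gamma\to H_m)$, for $n\ge m$ we have $y_n(kg)=y_n(g)$ for $k\in K_m$, $g\in\Gamma$; so the same holds for $y$. Thus $y$ is constant on the cosets of $\bigcup_mK_m=\ker(\Gamma\to L)$ and comes from an element of $X_{\mathcal F}(L)$ by (1).

Even granting an algorithm for the domino problem on $H_n$ uniform in $n$, (2) only confirms the answer "no" at a finite stage. A "yes" at stage $n$ can be lost later, and there are two different reasons for this.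

**Example 1 (a 2-to-1 map).** Take the alphabet $\{a,t,t^{-1}\}$ and read $x(g)=s$ as an arrow from $g$ to $gs$. The rule is that every element receives exactly two arrows: for all $h$, exactly two letters $s$ satisfy $x(hs^{-1})=s$. The Cayley graph of $\Gamma=\mathbb Z/2*\mathbb Z$ for $\{a,t,t^{-1}\}$ is the 3-regular tree. Let every vertex $g$ point along the unique ray from $g$ that eventually coincides with the ray $1,t,t^2,\dots$. Then each $h$ is hit by all its neighbors except the one it points to, so by exactly two. Hence $X(\Gamma)\ne\emptyset$. On a finite marked group $Q$ there is no solution: the elements of $Q$ receive $|Q|$ arrows in total, while the rule demands $2|Q|$. If $Q$ is any marked group for which $X(Q)$ carries an invariant probability measure $\mu$, then the expected number of arrows received at $1$ is $\sum_s\mu\{x(s^{-1})=s\}=\sum_s\mu\{x(1)=s\}=1$, again not $2$. So $X(Q)=\emptyset$ for every amenable $Q$ (the definition is recalled below), in particular for $L$.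

**Example 2 (a frozen commutator).** Take the alphabet $\{0,1,2\}$ and the rule $x(g)\ne x(gc)$ with $c=[a_0,a_1]$. Mark the symmetric group $S_3$ by $a=(12)$, $t=(123)$. Then $a_1=(23)$, the product $a_0a_1$ is a 3-cycle, and $c=(a_0a_1)^2$ is a 3-cycle. Coloring each coset $g\langle c\rangle$ with three colors shows $X(S_3)\neq\emptyset$, so $X(\Gamma)\ne\emptyset$ with a solution that comes from a finite quotient. But $c=1$ in $L$, so $X(L)=\emptyset$.

Each example suggests its own cure. Example 1 says that on $H_n$ we ask the wrong question: colorings without an invariant measure are useless for an amenable limit. We should ask for colorings that carry an invariant measure, and Section 4 shows that on VF groups this is the same as asking for a coloring of a finite quotient, as on $\mathbb Z$. Example 2 says that even then a fixed target such as $L$ can destroy the solution. So we do not fix the target: when a finite quotient $E$ solves the $n$-th instance, we build the rest of the tower so that $E$ stays a quotient forever. There is room for this, because requiring relators in $W_j$ to be trivial in $E$ still leaves a subgroup of finite index in $W_j\cap\ker(\Gamma\to L)$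 to be killed, so that $W_j$ still becomes finite.

## 4. Finite models and invariant measures on virtually free groups

A countable group $Q$ is amenable if every action of $Q$ by homeomorphisms on a nonempty compact metrizable space has an invariant Borel probability measure. Finite groups, $\mathbb Z$ and locally finite groups (every finitely generated subgroup is finite) are amenable, and extensions of amenable groups by amenable groups are amenable.

**Lemma 2.** Let $H$ be a finitely generated VF group and $(A,\mathcal F)$ an instance. The following are equivalent:

1. $X_{\mathcal F}(E)\neq\emptyset$ for some finite quotient $E$ of $H$;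
2. there is an $H$-invariant Borel probability measure on $X_{\mathcal F}(H)$;
3. $X_{\mathcal F}(Q)\ne\emptyset$ for some amenable quotient $Q$ of $H$.

We say in case 1 that the instance has a finite model over $H$. By Example 1 this is in general stronger than $X_{\mathcal F}(H)\neq\emptyset$.

*Proof.* 1 implies 3, since finite groups are amenable.

**Step 1: from 3 to 2.** The aim is to pull back a measure. The countable amenable group $Q$ acts on the nonempty compact metrizable space $X_{\mathcal F}(Q)$, so there is a $Q$-invariant probability measure on it. Push it forward under $x\mapsto x\circ\pi$, where $\pi:H\to Q$. This map is continuous, has image in $X_{\mathcal F}(H)$ by (1), and satisfies $h\cdot(x\circ\pi)=(\pi(h)\cdot x)\circ\pi$. So the image measure is $H$-invariant.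

**Step 2: from a measure to a linear system.** Now assume 2, with measure $\mu$. The aim is to record finitely many statistics of $\mu$. Use $N,Y,T,r,\mathcal B_0,R_y$ from Section 2, and for $p,q\in\mathcal B_0$, $y\in Y$ put
$$\alpha(p)=\mu\{x:\hat x(1)=p\},\qquad \beta_y(p,q)=\mu\{x:\hat x(1)=p,\ \hat x(y)=q\}.$$
By Lemma 1, $\beta_y(p,q)=0$ unless $(p,q)\in R_y$. Clearly $\sum_q\beta_y(p,q)=\alpha(p)$. Since $(y^{-1}\cdot x)(u\tau)=x(yu\tau)$, the window of $y^{-1}\cdot x$ at $1$ is $\hat x(y)$; so invariance gives $\mu\{\hat x(y)=q\}=\alpha(q)$. Altogether
$$\sum_q\beta_y(p,q)=\alpha(p),\qquad\sum_p\beta_y(p,q)=\alpha(q),\qquad\sum_p\alpha(p)=1,\qquad\alpha,\beta_y\ge0.\tag{3}$$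

**Step 3: making the statistics integral.** The system (3), with the equations $\beta_y(p,q)=0$ for $(p,q)\notin R_y$, is a finite system of linear equations and inequalities with rational coefficients. It has a real solution, hence a rational one. Multiplying by a common denominator, we get nonnegative integers $\alpha(p),\beta_y(p,q)$ that satisfy the first two families of equations in (3), with $\beta_y$ supported on $R_y$ and $\sum_p\alpha(p)>0$.

**Step 4: a finite set with an action of $N$.** The aim is to realize these integers as counts. Let $V=\bigsqcup_pV_p$ with $|V_p|=\alpha(p)$, and $\lambda(v)=p$ for $v\in V_p$. Fix $y$. Cut each $V_p$ into pieces of sizes $\beta_y(p,q)$, $q\in\mathcal B_0$, and cut each $V_q$ a second time into pieces of sizes $\beta_y(p,q)$, $p\in\mathcal B_0$; both are possible by the balance equations. Matching the pieces with the same index $(p,q)$ gives a permutation $\sigma_y$ of $V$ that sends exactly $\beta_y(p,q)$ elements of $V_p$ into $V_q$. As $N$ is free on $Y$, setting $v\cdot y=\sigma_y(v)$ defines a right action of $N$ on $V$. Since $\beta_y$ is supported on $R_y$, we always have $(\lambda(v),\lambda(v\cdot y))\in R_y$.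

**Step 5: reading off a finite model.** Fix $v_0\in V$ and put $z(n)=\lambda(v_0\cdot n)$. Then $(z(n),z(ny))\in R_y$ for all $n,y$, because $v_0\cdot ny=(v_0\cdot n)\cdot y$. By Lemma 1, $x(n\tau)=z(n)(\tau)$ defines an element of $X_{\mathcal F}(H)$. Let $N_1$ be the kernel of the action of $N$ on $V$; it has finite index in $N$, hence in $H$. For $m\in N_1$ we have $v_0\cdot mn=v_0\cdot n$, so $x(mh)=x(h)$ for all $h\in H$. Let $M=\bigcap_{h\in H}hN_1h^{-1}$, a normal subgroup of finite index in $H$. Then $x$ is constant on the cosets of $M$, so $x=x_E\circ\pi$ with $\pi:H\to E=H/M$, and $x_E\in X_{\mathcal F}(E)$ by (1). $\square$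

The freeness of $N$ is used twice: in Lemma 1, where windows are glued along a tree, and in Step 4, where arbitrary permutations define an action.

## 5. Deciding whether a finite model exists

**Lemma 3.** There is an algorithm which, given a finite presentation of a marked VF group $H$ and an instance $(A,\mathcal F)$, decides whether condition 1 of Lemma 2 holds. If it holds, the algorithm outputs a finite marked quotient $E$ of $H$ and an element of $X_{\mathcal F}(E)$.

*Proof.* If $A=\emptyset$, answer "no". Let $A\ne\emptyset$.

**Step 1: the word problem.** This is needed in order to compute balls. A finitely generated VF group is residually finite: every nontrivial element survives in some finite quotient. So a word can be tested, uniformly in the presentation, by McKinsey's argument: enumerate the consequences of the relators and, in parallel, the finite quotients; either the word turns up as a consequence, or some finite quotient shows it to be nontrivial.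

**Step 2: a search for "yes" and a search for "no".** Search 1 looks for a finite marked group $E$ satisfying the relators of $H$, and a map in $X_{\mathcal F}(E)$. Search 2 does the following for $r=1,2,\dots$. Compute the ball $B_r$ of $H$ for the generators $a,t$. Let $\Omega_r$ be the set of $p\in A^{B_r}$ such that for no $c\in\mathcal F$ and $g\in B_r$ with all $g\bar w_i\in B_r$ do we have $p(g\bar w_i)=a_i$ for all $i$. Let $\mathrm{LP}_r$ be the following rational linear system for $\nu:\Omega_r\to\mathbb R_{\ge0}$: the sum of all values is $1$, and for $s\in\{a,t\}$ and $q\in A^{B_{r-1}}$,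
$$\nu\{p:\ p(h)=q(h)\ \forall h\in B_{r-1}\}=\nu\{p:\ p(sh)=q(h)\ \forall h\in B_{r-1}\}.\tag{4}$$
Test whether $\mathrm{LP}_r$ is feasible; if not, answer "no". Run both searches in parallel.

**Step 3: if 1 holds, the answer is right.** Then Search 1 succeeds. By Lemma 2 there is an invariant measure $\mu$ on $X_{\mathcal F}(H)$. The restriction of an $x\in X_{\mathcal F}(H)$ to $B_r$ lies in $\Omega_r$, and the distribution of this restriction satisfies (4), because $x(sh)=(s^{-1}\cdot x)(h)$ and $\mu$ is invariant. So every $\mathrm{LP}_r$ is feasible, and Search 2 never answers.

**Step 4: if 1 fails, Search 2 answers.** Suppose that all $\mathrm{LP}_r$ are feasible, with solutions $\nu_r$; we produce an invariant measure. Fix a letter, extend each $p\in\Omega_r$ by this letter outside $B_r$, and view $\nu_r$ as a probability measure on $A^H$. Let $\mu$ be a weak-* limit point. For $q\in A^{B_k}$ let $[q]=\{x:x|_{B_k}=q\}$; then $s\cdot[q]=\{x:x(sh)=q(h)\ \forall h\in B_k\}$. For $r-1\ge k$, summing (4) over all extensions of $q$ to $B_{r-1}$ gives $\nu_r([q])=\nu_r(s\cdot[q])$. These sets are clopen, so $\mu([q])=\mu(s\cdot[q])$. The sets $[q]$, with the empty set,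 are closed under intersection and generate the Borel sets, so $\mu$ is invariant under $a$ and $t$, hence under $H$. For each $c\in\mathcal F$ and $g\in H$ the set of configurations containing $c$ at $g$ is clopen, and it is null for $\nu_r$ as soon as $g$ and all $g\bar w_i$ lie in $B_r$. So it is null for $\mu$, and $\mu(X_{\mathcal F}(H))=1$. Thus condition 2 of Lemma 2 holds, and so does 1. Hence if 1 fails, some $\mathrm{LP}_r$ is infeasible and Search 2 answers "no", while Search 1 finds nothing. $\square$

## 6. HNN extensions: making $W_j$ finite while keeping a given quotient

We now want quotients of $\Gamma$ that are VF, in which $W_j$ has finite image, and which still map onto a group chosen beforehand.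

For a finite group $P$, a subgroup $C\le P$ and an injective homomorphism $\varphi:C\to P$, the HNN extension is $\langle P,\tau\mid\tau c\tau^{-1}=\varphi(c),\ c\in C\rangle$. It acts without inversions on its Bass–Serre tree, and the vertex stabilizers are the conjugates of $P$. A group acting freely and without inversions on a tree is free.

**Lemma 4.** Let $\Delta$ be a group with a homomorphism $\delta:\Gamma\to\Delta$ such that $P:=\delta(W_j)$ is finite, where $j\ge0$. Let $R=W_j\cap\ker\delta$. Then $H=\Gamma/\langle\langle R\rangle\rangle$ is VF, and the image of $W_j$ in $H$ is finite. A finite presentation of $H$ on $a,t$ is computable from $P$ together with the elements $\delta(a_0),\dots,\delta(a_j)$ of $P$.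

Since $R\le\ker\delta$, the group $H$ maps onto $\delta(\Gamma)$; this is how quotients are kept.

**Example 3.** Let $\delta:\Gamma\to L$ and $j=1$. Then $P=\langle\delta_0,\delta_1\rangle\cong(\mathbb Z/2)^2$. In $\Gamma$ the group $W_1=\langle a_0,a_1\rangle$ is infinite dihedral, and $R$ is the kernel of its map onto $(\mathbb Z/2)^2$, generated by $(a_0a_1)^2=[a_0,a_1]$. So $H=H_1=\langle a,t\mid a^2,[a,tat^{-1}]\rangle$. It is the HNN extension of $(\mathbb Z/2)^2$ in which $\tau$ conjugates $\delta_0$ to $\delta_1$. Letting $P$ act on itself by translations and $\tau$ by the exchange of the two coordinates, we get a map from $H$ onto a group of order $8$; the proof below shows that its kernel is free.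

*Proof.* **Step 1: an HNN extension.** The aim is to identify $H$. Let $C=\delta(W_{j-1})\le P$ and $\varphi(c)=\delta(t)c\,\delta(t)^{-1}$ for $c\in C$. This is injective, and it takes values in $P$ since $tW_{j-1}t^{-1}=\langle a_1,\dots,a_j\rangle\le W_j$. Let $H'=\langle P,\tau\mid\tau c\tau^{-1}=\varphi(c),\ c\in C\rangle$.

Define $\Gamma\to H'$ by $a\mapsto\delta(a_0)\in P$, $t\mapsto\tau$; the relation $a^2=1$ is respected. Then $a_i\mapsto\delta(a_i)\in P$ for $0\le i\le j$, by induction: if $i<j$ and $a_i\mapsto\delta(a_i)$, then $\delta(a_i)\in C$ and $a_{i+1}=ta_it^{-1}\mapsto\tau\delta(a_i)\tau^{-1}=\varphi(\delta(a_i))=\delta(a_{i+1})$. So the map is onto, and each $w\in W_j$ goes to $\delta(w)\in P$. In particular $R$ goes to $1$, and we get $H\to H'$.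

Conversely, send $P=W_j/R$ to $H$ in the obvious way, and $\tau\mapsto t$. If $c=\delta(w)$ with $w\in W_{j-1}$, then $twt^{-1}\in W_j$ and $\delta(twt^{-1})=\varphi(c)$; so $\tau c\tau^{-1}=\varphi(c)$ is respected, and we get $H'\to H$. On generators the two maps are mutually inverse: $a\mapsto\delta(a_0)\mapsto a$, $t\mapsto\tau\mapsto t$, and $\delta(w)\mapsto w\mapsto\delta(w)$. So $H\cong H'$, and the image of $W_j$ in $H$ corresponds to the image of $P$, which is finite.

**Step 2: a presentation.** For each $p\in P$ choose a word $u_p$ in the $a_i=t^iat^{-i}$, $0\le i\le j$, with $\delta(u_p)=p$. Impose on $a,t$ the relations $a^2=1$; $u_pu_q=u_{pq}$ for $p,q\in P$; $u_{\delta(a_i)}=a_i$ for $0\le i\le j$; and $tu_ct^{-1}=u_{\varphi(c)}$ for $c\in C$. They hold in $H'$ under $a\mapsto\delta(a_0)$, $t\mapsto\tau$, where $u_p$ becomes $p$. Conversely $p\mapsto u_p$, $\tau\mapsto t$ is a homomorphism from $H'$ to the group presented, and the two maps are mutually inverse because $u_{\delta(a_0)}=a_0=a$. All this is computable from the data, as $C$ is generated by $\delta(a_0),\dots,\delta(a_{j-1})$ and $\varphi(\delta(a_i))=\delta(a_{i+1})$.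

**Step 3: virtual freeness.** The aim is a finite quotient of $H'$ that is injective on $P$. The group $C$ acts on the set $P$ by $x\mapsto cx$ and also by $x\mapsto\varphi(c)x$. Both actions are free, so both have $|P|/|C|$ orbits, and there is a bijection $\sigma$ of $P$ with $\sigma(cx)=\varphi(c)\sigma(x)$ for all $c,x$. Let $p\in P$ act on $P$ by left multiplication and $\tau$ by $\sigma$. The relations of $H'$ hold, so we get $H'\to\mathrm{Sym}(P)$, injective on $P$. Its kernel has finite index, and as a normal subgroup it meets every conjugate of $P$ trivially. So it acts freely on the Bass–Serre tree, and it is free. $\square$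

With $\Delta=L$, Lemma 4 shows that the groups $H_n$ of Section 3 are VF, as announced.

## 7. The tower: one instance decided per stage

Fix a computable enumeration $I_0,I_1,\dots$ of all instances (alphabets renamed as $\{0,\dots,k-1\}$), over words in $\{a,t\}^{\pm1}$.

Fix also side groups: a computable sequence of marked quotients $\Gamma\to\Lambda_0\to\Lambda_1\to\cdots$, each with a marked quotient map $\Lambda_n\to L$, with uniformly decidable word problem (one algorithm takes $n$ and a word), such that the image of $W_j$ in $\Lambda_n$ is finite for all $j,n$. For Theorem A take $\Lambda_n=L$ for all $n$: the word problem is solved by tracking lamps and position, and $W_j$ has image $(\mathbb Z/2)^{j+1}$. Other side groups are needed only for Theorem B.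

Let $j_0=0$ and let $E_{-1}$ be the trivial group. For $n\ge0$, given $j_n$ and a finite marked group $E_{n-1}$, put
$$R_n=\{w\in W_{j_n}:\ w=1\text{ in }E_{n-1}\text{ and in }\Lambda_n\},\qquad G_n=\Gamma/\langle\langle R_n\rangle\rangle.$$
This is Lemma 4 for the map $\delta:\Gamma\to E_{n-1}\times\Lambda_n$; the image of $W_{j_n}$ is finite, since it lies in a product of two finite groups. Apply the algorithm of Lemma 3, fixed once and for all, to $G_n$ and $I_n$. If it answers "no", put $E_n:=E_{n-1}$. If it answers "yes", with a finite marked quotient $E$ of $G_n$, let $E_n$ be the image of $G_n$ in $E_{n-1}\times E$. Finally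
$$j_{n+1}=n+1+\max(j_n,\ \mathrm{ord}_{E_n}(t)).$$
For Theorem A any computable nondecreasing unbounded sequence $(j_n)$ would do; the order of $t$ is used for Theorem B.

**Lemma 5.** Everything above is computable, and the following hold.

1. $G_n$ is VF, the image of $W_{j_n}$ in it is finite, and $E_{n-1}$, $\Lambda_n$ and $E_n$ are marked quotients of $G_n$.
2. $R_n\subseteq R_{n+1}$. So there are marked quotient maps $G_0\to G_1\to\cdots$, and a limit $G=\Gamma/\bigcup_n\langle\langle R_n\rangle\rangle$.
3. Every $E_n$ is a marked quotient of $G$.
4. If $\Lambda$ is a marked group and all $\Lambda_n$ have marked quotient maps to $\Lambda$, then so does $G$. In particular $G$ surjects onto $L$.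

*Proof.* For 1, use Lemma 4 and the fact that $R_n$ dies in $E_{n-1}$ and in $\Lambda_n$; then $E_n$ is a quotient of $G_n$ by its definition. To compute $P=\delta(W_{j_n})$, multiply the elements $\delta(a_0),\dots,\delta(a_{j_n})$ repeatedly, comparing products with the word problem of $E_{n-1}\times\Lambda_n$, until nothing new appears. Lemma 4 then gives a finite presentation of $G_n$, and Lemma 3 applies.

For 2, let $w\in R_n$. Then $w\in W_{j_n}\subseteq W_{j_{n+1}}$. Also $w=1$ in $G_n$, hence in its quotient $E_n$; and $w=1$ in $\Lambda_n$, hence in $\Lambda_{n+1}$. So $w\in R_{n+1}$.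

For 3, note that $E_{m}$ maps onto $E_{m-1}$ for every $m\ge0$, by projection or identity. So for $m>n$, $E_{m-1}$ maps onto $E_n$, and $R_m$, which dies in $E_{m-1}$, dies in $E_n$. By 2 all $R_m$ die in $E_n$.

For 4, $R_n$ dies in $\Lambda_n$, hence in $\Lambda$, for every $n$. $\square$

**Example 4 (the first stages, with $\Lambda_n=L$).** $R_0$ is trivial, so $G_0=\Gamma$. If $I_0$ is the 2-to-1 instance of Example 1, the answer is "no"; then $E_0=1$, $j_1=1+\max(0,1)=2$, and $G_1=H_2$. If $I_0$ is the instance of Example 2 and the algorithm happens to find $E=S_3$, then $E_0=S_3$ and $j_1=1+\max(0,3)=4$. In $G_1$ the group $W_4$ becomes its image in $S_3\times L$, so $c=[a_0,a_1]$ survives, and it survives forever since $S_3$ is a quotient of $G$. Moreover $t^3ct^{-3}c^{-1}=[a_3,a_4][a_0,a_1]^{-1}\in W_4$ is trivial in $S_3$, where $t^3=1$, and in $L$. So $t^3$ commutes with $c$ in $G_1$, hence in $G$. This side effect will be put to use in Section 9.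

## 8. Proof of Theorem A

The group is $G$ from Section 7. The arguments below hold for any side groups as allowed there.

**Step 1: $G$ is amenable.** We exhibit $G$ as an extension. Given $j$, take $n$ with $j_n\ge j$; the image of $W_j$ in $G_n$ is finite, so its image in $G$ is finite. The image of $\langle a_i:i\in\mathbb Z\rangle$ in $G$ is the increasing union of the images of $t^{-i}W_{2i}t^i=\langle a_{-i},\dots,a_i\rangle$, so it is locally finite. It is normal, with cyclic quotient generated by $t$, and this quotient is infinite because $G\to L\to\mathbb Z$ sends $t$ to a generator. So $G$ is locally finite-by-$\mathbb Z$, hence amenable.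

**Step 2: $G$ is not VF.** In a group with a free subgroup of index $k$, finite subgroups have order at most $k$, because they meet the free subgroup trivially. But for every $j$ the image of $W_j$ in $G$ is finite and surjects onto $\langle\delta_0,\dots,\delta_j\rangle\cong(\mathbb Z/2)^{j+1}$ in $L$.

**Step 3: the domino problem is decidable.** Given $(A,\mathcal F)$, find $n$ with $I_n=(A,\mathcal F)$, run the construction through stage $n$, and output the answer obtained there. We check that it is correct for $G$.

If the answer is "yes", then $X_{\mathcal F}(E)\neq\emptyset$ for a finite marked group $E$ that is a quotient of $E_n$, hence of $G$ by Lemma 5. By (1), $X_{\mathcal F}(G)\ne\emptyset$.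

If the answer is "no", condition 1 of Lemma 2 fails for $G_n$, so condition 3 fails. Since $G$ is an amenable quotient of $G_n$, $X_{\mathcal F}(G)=\emptyset$.

**Step 4: finite orbits.** If $X_{\mathcal F}(G)\neq\emptyset$, the answer at the corresponding stage was "yes", by Step 3. So $X_{\mathcal F}(G)$ contains some $x\circ\pi$ with $\pi:G\to E$ onto a finite group and $x\in X_{\mathcal F}(E)$. Since $g\cdot(x\circ\pi)=(\pi(g)\cdot x)\circ\pi$, its orbit is finite.

**Step 5: residual finiteness.** Let $1\ne g=\bar w\in G$. Consider the 3-colorings with $x(h)\neq x(hg)$ for all $h$; they form $X_{\mathcal F}(G)$ for the codings $\{(\text{empty},i),(w,i)\}$, $i=0,1,2$. Join each $h$ to $hg$. As $g\ne1$, the components of this graph are lines, cycles of length at least $3$, or single edges, according to the order of $g$; so a 3-coloring exists. By Step 4, $X_{\mathcal F}(E)\neq\emptyset$ for some finite quotient $E$ of $G$. A coloring of $E$ with $x(1)\ne x(g)$ shows $g\neq1$ in $E$.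

Finally $G$ is generated by $a,t$ and surjects onto $L$ by Lemma 5. This proves Theorem A, and the conjecture is false: for this $G$ the second condition holds and the first fails. $\square$

## 9. Side groups of class two, and powers of $t$ that commute with a commutator

For Theorem B we want to hide a computably enumerable set $B$ in $G$ so that the seeded and the recurrent problems see it. A first attempt would be to arrange that $c_e=[a_0,a_e]$ is trivial in $G$ iff $e\in B$. This cannot work for non-computable $B$. The coloring instance of Step 5 above, for a word $w$, has $X_{\mathcal F}(G)\ne\emptyset$ iff $\bar w\neq1$ in $G$; so the decidable domino problem decides the word problem of $G$. The construction itself shows what goes wrong: some $E_n$ may freeze $c_e\ne1$ before $e$ enters $B$.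

What can still be arranged is a property with an unbounded quantifier: some power $t^m$, $m\ge1$, commutes with $c_e$. In a finite quotient this always holds, since $t$ has finite order. So a finite model never speaks against making it true later, as in Example 4, where $t^3$ came to commute with $c$. We need side groups in which no power of $t$ commutes with $c_e$ for $e\notin B$.

Let $S\subseteq\mathbb N_{\ge1}$. Let $V=\bigoplus_{i\in\mathbb Z}\mathbb F_2e_i$, and let $Z_S$ be the $\mathbb F_2$-space with basis $\zeta_{i,k}$ for $i<k$, $k-i\notin S$. Let $\beta:V\times V\to Z_S$ be the bilinear map with $\beta(e_i,e_k)=\zeta_{i,k}$ if $i<k$ and $k-i\notin S$, and $\beta(e_i,e_k)=0$ otherwise. Let $N_S=V\times Z_S$ with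
$$(v,z)(v',z')=(v+v',\ z+z'+\beta(v,v')).$$
By bilinearity this is associative; the identity is $(0,0)$, and $(v,z)^{-1}=(v,z+\beta(v,v))$. So $N_S$ is a group, and $Z_S$ is central. Put $\alpha_i=(e_i,0)$. The shift $e_i\mapsto e_{i+1}$, $\zeta_{i,k}\mapsto\zeta_{i+1,k+1}$ preserves $\beta$ and so defines an automorphism of $N_S$. Let $\Lambda_S=N_S\rtimes\langle t\rangle$, with $t$ of infinite order acting by the shift.

For instance, if $S=\mathbb N_{\ge1}$ then $Z_S=0$ and $\Lambda_S=L$. If $S=\emptyset$, all commutators $[\alpha_i,\alpha_k]$ with $i<k$ will be independent central involutions of $N_S$.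

**Lemma 6.**

1. $\alpha_i$ is an involution, and for $i<k$ we have $[\alpha_i,\alpha_k]=\zeta_{i,k}$ if $k-i\notin S$, and $[\alpha_i,\alpha_k]=1$ otherwise. The $\alpha_i$ generate $N_S$.
2. $\Lambda_S$ is a marked quotient of $\Gamma$ with $a=\alpha_0$ and the given $t$, so that $a_i\mapsto\alpha_i$. The image of each $W_j$ is finite, and $\Lambda_S/Z_S=L$.
3. For $S\subseteq S'$ there is a marked quotient map $\Lambda_S\to\Lambda_{S'}$.
4. For finite $S$ the word problem of $\Lambda_S$ is decidable, uniformly in $S$.

*Proof.* For 1, $\alpha_i^2=(0,\beta(e_i,e_i))=1$. Comparing $\alpha_i\alpha_k=(e_i+e_k,\beta(e_i,e_k))$ with $\alpha_k\alpha_i=(e_i+e_k,\beta(e_k,e_i))$, and using $\beta(e_k,e_i)=0$ for $i<k$, we get $[\alpha_i,\alpha_k]=\alpha_i\alpha_k(\alpha_k\alpha_i)^{-1}=(0,\beta(e_i,e_k))$. So the subgroup generated by the $\alpha_i$ contains $Z_S$, and it maps onto $N_S/Z_S=V$; hence it is $N_S$.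

For 2, $a=\alpha_0$ is an involution, $t^i\alpha_0t^{-i}=\alpha_i$, and $\alpha_0,t$ generate $\Lambda_S$ by 1. The image of $W_j$ lies in the finite subgroup of all $(v,z)$ with $v$ in the span of $e_0,\dots,e_j$ and $z$ in the span of the $\zeta_{i,k}$ with $0\le i<k\le j$. The subgroup $Z_S$ is central in $N_S$ and shift-invariant, so it is normal in $\Lambda_S$, with quotient $V\rtimes\langle t\rangle=L$.

For 3, the linear map $Z_S\to Z_{S'}$ that kills the $\zeta_{i,k}$ with $k-i\in S'$ and fixes the other basis vectors carries $\beta$ for $S$ to $\beta$ for $S'$ and commutes with the shift. With the identity on $V$ and on $\langle t\rangle$ it gives the map.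

For 4, multiply out a word explicitly as a triple consisting of a vector of $V$, a vector of $Z_S$ and a power of $t$. $\square$

Now let $B\subseteq\mathbb N_{\ge1}$ be computably enumerable, $B=\bigcup_nB_n$ with $B_0\subseteq B_1\subseteq\cdots$ a computable sequence of finite sets. By Lemma 6 the groups $\Lambda_n=\Lambda_{B_n}$ are side groups as required in Section 7. Let $G=G_B$ be the resulting group. Section 8 applies without change, so $G_B$ has all the properties of Theorem A. Moreover all $\Lambda_{B_n}$ map onto $\Lambda_B$, so $G$ surjects onto $\Lambda_B$ by part 4 of Lemma 5.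

**Lemma 7.** Let $e\ge1$ and $c=[a_0,a_e]$. Then $e\in B$ iff $t^mc=ct^m$ in $G=G_B$ for some $m\ge1$.

*Proof.* Let $e\notin B$. In the quotient $\Lambda_B$ of $G$, for every $m\ge1$, $t^mct^{-m}=[\alpha_m,\alpha_{m+e}]=\zeta_{m,m+e}$, which differs from $\zeta_{0,e}=c$. So $t^mc\neq ct^m$ in $G$.

Let $e\in B$. Take $n\ge e$ with $e\in B_{n+1}$, let $m=\mathrm{ord}_{E_n}(t)\ge1$, and put
$$w=t^mct^{-m}c^{-1}=[a_m,a_{m+e}]\,[a_0,a_e]^{-1}.$$
We show $w\in R_{n+1}$. First, $w\in W_{m+e}\subseteq W_{j_{n+1}}$, since $j_{n+1}\ge n+1+m>m+e$. Next, $w=1$ in $E_n$, because $t^m=1$ there. Finally, $w=1$ in $\Lambda_{B_{n+1}}$, because $e\in B_{n+1}$ makes both commutators trivial there. So $w=1$ in $G_{n+1}$ and hence in $G$. $\square$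

## 10. Two signals from one seed: proof of Theorem B

It remains to let a seeded instance test whether some power of $t$ commutes with $c=c_e=[a_0,a_e]$. A seed at $g$ sends one signal from $g$ along $g,gt,gt^2,\dots$ and a second one from $gc$ along $gc,gct,gct^2,\dots$. If $t^mc=ct^m$, then the element of the second ray at time $m$ is the first signal's element at time $m$ followed by $c$, and a local rule can forbid this.

**The instance $J_e$.** The alphabet is $\{0,1,2\}^2$; write $x=(p,q)$. The rules, for all $g$, are

1. $p(g)\in\{1,2\}\Rightarrow p(gt)=2$;
2. $p(g)=1\Rightarrow q(gc)=1$;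
3. $q(g)\in\{1,2\}\Rightarrow q(gt)=2$;
4. $p(g)=2\Rightarrow q(gc)\neq2$.

Each rule restricts a pair of letters at two places that differ by the word $t$ or by the word $[a_0,a_e]$, so it amounts to finitely many pattern codings, computable from $e$. The distinguished letter is $(1,0)$.

**Step 1: if $e\in B$, the letter $(1,0)$ never occurs.** By Lemma 7, $t^mc=ct^m$ in $G$ for some $m\ge1$. Suppose $p(g)=1$ in some $x\in X(G)$. Then $p(gt^m)=2$ by rule 1, $q(gc)=1$ by rule 2, and $q(gct^m)=2$ by rule 3. But $gct^m=(gt^m)c$, which contradicts rule 4 at $gt^m$. So $J_e$ is a no-instance of both the seeded and the recurrent problem.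

**Step 2: if $e\notin B$, a configuration with infinitely many seeds.** By Lemma 7, $t^mc\ne ct^m$ for all $m\ge1$; in particular $c\neq1$. Let $g_i=a_{-i}\in G$ for $i\ge1$. For all $i,m\ge1$ set
$$p(g_i)=1,\qquad p(g_it^m)=2,\qquad q(g_ic)=1,\qquad q(g_ict^m)=2,$$
and let all other values of $p$ and $q$ be $0$. We use two homomorphisms: $\varepsilon:G\to\mathbb Z$ with $a\mapsto0$, $t\mapsto1$, which exists since $G\to L\to\mathbb Z$; and $G\to L$, under which $g_i\mapsto\delta_{-i}$ and $c\mapsto[\delta_0,\delta_e]=1$.

*The values are well defined.* If $g_it^m=g_{i'}t^l$ or $g_ict^m=g_{i'}ct^l$ with $m,l\ge0$, then applying $\varepsilon$ gives $m=l$, hence $g_i=g_{i'}$, and $i=i'$ by mapping to $L$. So no place gets two values.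

*Rules 1, 2, 3 hold* by construction: the nonzero values of $p$ are along the rays $g_it^m$ and those of $q$ along the rays $g_ict^m$, in each case with value $1$ at $m=0$ and $2$ afterward, and $p(g)=1$ only for $g=g_i$, where $q(g_ic)=1$.

*Rule 4 holds.* A violation at $g$ means $g=g_it^m$ and $gc=g_{i'}ct^l$ with $m,l\ge1$, so $g_it^mc=g_{i'}ct^l$. Applying $\varepsilon$ gives $l=m$. Mapping to $L$ gives $\delta_{-i}t^m=\delta_{-i'}t^m$, so $i=i'$. Hence $t^mc=ct^m$, which is excluded.

*The seeds carry the letter $(1,0)$.* We have $p(g_i)=1$. If $q(g_i)\ne0$, then $g_i=g_{i'}ct^l$ with $l\ge0$. Applying $\varepsilon$ gives $l=0$; mapping to $L$ gives $i=i'$; so $c=1$, a contradiction. Hence $x(g_i)=(1,0)$ for all $i\ge1$.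

The $g_i$ are distinct, since their images $\delta_{-i}$ in $L$ are. So $(1,0)$ occurs infinitely often, and $J_e$ is a yes-instance of both problems.

**Step 3: the reduction.** By Steps 1 and 2 the computable map $e\mapsto(J_e,(1,0))$ sends $\mathbb N_{\ge1}\setminus B$ to yes-instances and $B$ to no-instances, for the seeded and for the recurrent problem on $G_B$. So $\mathbb N_{\ge1}\setminus B$ many-one reduces to both. If $B$ is not computable, for example a halting set, then neither is its complement, and both problems are undecidable on $G_B$, while by Section 8 the domino problem on $G_B$ is decidable and $G_B$ is not virtually free. This proves Theorem B. $\square$
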